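# Affine connections on line bundles over $SL(2,\mathbb C)/\mathbb C^*$: a dense orbit does not force local homogeneity

## 1. Homogeneity on a dense orbit, and the guess that it spreads

Suppose a Lie algebra of holomorphic vector fields on a complex manifold preserves an affine connection and has a dense open orbit. On that orbit the connection looks the same at every point. Must the manifold then carry an invariant connection that looks the same at *every* point? The answer one would first guess is yes. The orbit is dense, a holomorphic object is determined by its restriction to a dense open set, and if the connection at hand is bad at some boundary point, we are free to replace it by a better invariant one. Let us make the question precise and test the guess.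

**Definitions.** Let $M$ be a complex manifold. A *holomorphic affine connection* on $M$ is a holomorphic connection $\nabla$ on the holomorphic tangent bundle $TM$. A finite dimensional complex Lie algebra $\mathfrak g$ *acts holomorphically* on $M$ if we are given a Lie algebra homomorphism from $\mathfrak g$ to the holomorphic vector fields on $M$. The action *has a dense open orbit* if there is a dense open connected $U\subset M$ such that these vector fields span $T_xM$ at every $x\in U$. The action *preserves* $\nabla$ if the Lie derivative of $\nabla$ along each of these vector fields vanishes; equivalently, their local flows preserve $\nabla$. Finally, $\nabla$ is *locally homogeneous* if at every $x\in M$ the local holomorphic vector fields defined near $x$ and preserving $\nabla$ span $T_xM$. A local vector field preserving $\nabla$ is called a Killing field of $\nabla$.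

The conjecture to be decided is this: *a finite dimensional complex Lie algebra acting holomorphically with a dense open orbit and preserving a holomorphic affine connection always preserves a locally homogeneous holomorphic affine connection.* It comes with the paper of Sorin Dumitrescu and Benjamin McKay, "Affine connections on complex manifolds of algebraic dimension zero", arXiv:1508.00373 (2015).

**Two examples for the last definition.** The standard connection on $\mathbb C^n$, with $\nabla\partial_{x_i}=0$, is locally homogeneous: the fields $\partial_{x_i}$ preserve it and span. On $\mathbb C^2$ let $\nabla_{\partial_x}\partial_y=x\,\partial_y$ and let the other three derivatives $\nabla_{\partial_i}\partial_j$ vanish. Its torsion $T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ satisfies $T(\partial_x,\partial_y)=x\,\partial_y$, which is zero exactly on the line $x=0$. This connection is not locally homogeneous, by the following lemma.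

**Lemma 1.** If $M$ is connected and $\nabla$ is locally homogeneous, then the torsion of $\nabla$ vanishes everywhere or nowhere.

*Proof.* The zero set of $T$ is closed. Suppose $T$ vanishes at $x$. Choose Killing fields $X_1,\dots,X_n$ near $x$ whose values at $x$ form a basis, with flows $\varphi^i_t$. The map $(t_1,\dots,t_n)\mapsto\varphi^1_{t_1}\circ\cdots\circ\varphi^n_{t_n}(x)$ has invertible differential at $0$, so it covers a neighborhood of $x$. The flows preserve $\nabla$, hence $T$, so $T$ vanishes on that neighborhood. The zero set is therefore also open. $\square$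

**Dimension one.** Torsion and curvature are sections of bundles involving $\Lambda^2T^*M$, which is $0$ when $\dim M=1$. So every holomorphic affine connection is flat: near any point there is a nonvanishing parallel vector field $Y$. The dual $1$-form is closed (there are no $2$-forms), so it is $dz$ for a local coordinate $z$, and $Y=\partial_z$. In this coordinate $\nabla$ is the standard connection, preserved by $\partial_z$. Thus in dimension one *every* connection is locally homogeneous and the conjecture holds trivially. To see invariance at work, take $\mathfrak g=\mathbb C\,z\partial_z$ on $\mathbb C$, with dense orbit $\mathbb C^*$. A connection $\nabla\partial_z=f(z)\,dz\otimes\partial_z$ is invariant exactly when $c\,f(cz)=f(z)$ for all $c\in\mathbb C^*$. Comparing power series at $0$ gives $f=0$. The invariant connection is unique, and its homogeneity at $0$ comes from $\partial_z$, a Killing field that is not in $\mathfrak g$.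

**Abelian algebras.** The problem quotes this fact, which we do not use: if a complex *abelian* Lie algebra acts with a dense open orbit preserving a holomorphic affine connection, it also preserves a flat torsion-free one. A flat torsion-free connection is locally the standard one on $\mathbb C^n$, hence locally homogeneous, so the guess is right here. For instance, the diagonal scalings of $\mathbb C^n$ preserve the standard connection.

**Non-abelian algebras.** The problem also quotes that flatness is too much to ask in general. For a cocompact lattice $\Gamma\subset SL(2,\mathbb C)$, the action of $SL(2,\mathbb C)$ on $SL(2,\mathbb C)/\Gamma$ preserves the connection for which the right-invariant fields are parallel, yet $SL(2,\mathbb C)/\Gamma$ carries no torsion-free flat holomorphic affine connection. This does not contradict the conjecture, since the action is transitive and so the connection is locally homogeneous. It is also quoted that the analogue of the conjecture has been proved in the real analytic category for surfaces.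

So the guess passes these tests. On the open orbit the fields of $\mathfrak g$ already do the job. Everything happens at points outside the orbit, where $\mathfrak g$ does not span and additional Killing fields are needed. We now build a family of threefolds with an integer parameter $m$ on which the guess holds for $|m|\le 1$ and fails for $|m|\ge2$.

## 2. The line bundles $M_m$ over the quadric, and the theorems

Let $G=SL(2,\mathbb C)$, $a(s)=\mathrm{diag}(s,s^{-1})$, $H=\{a(s):s\in\mathbb C^*\}$, and let
$$H_0=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad E=\begin{pmatrix}0&1\\0&0\end{pmatrix},\quad F=\begin{pmatrix}0&0\\1&0\end{pmatrix}$$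
be the standard basis of $\mathfrak{sl}_2$. For $m\in\mathbb Z$ let $P=G\times\mathbb C$ with the free right $H$-action
$$(g,w)\cdot s=(g\,a(s),\,s^{-m}w),\qquad M_m=P/H=G\times_H\mathbb C_m .$$
The class of $(g,w)$ is written $[g,w]$, so that $[g\,a(s),w]=[g,s^mw]$.

Concretely, right multiplication by $a(s)$ multiplies the first column of $g$ by $s$ and the second by $s^{-1}$. If $g_{11}\ne0$, the class $[g,w]$ has a unique representative with $g_{11}=1$. Then $g_{22}=1+g_{12}g_{21}$, and $(g_{12},g_{21},w)\in\mathbb C^3$ is free. If $g_{21}\neq0$, there is a unique representative with $g_{21}=1$. Then $g_{12}=g_{11}g_{22}-1$, and $(g_{11},g_{22},w)\in\mathbb C^3$ is free. So $M_m$ is covered by two charts isomorphic to $\mathbb C^3$. The chosen representatives are holomorphic local sections of $P\to M_m$, so $P$ is a locally trivial principal $H$-bundle over $M_m$. The fiber coordinates in the two charts are $g_{11}^mw$ and $g_{21}^mw$, so $M_m$ is an algebraic line bundle over $Q=G/H$.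

The map $g\mapsto gH_0g^{-1}$ identifies $Q$ with the affine quadric of trace-zero matrices of determinant $-1$: such a matrix has eigenvalues $\pm1$, hence is conjugate to $H_0$ under $G$, and the stabilizer of $H_0$ is $H$. Being the total space of a line bundle over an affine variety, $M_m$ is a smooth affine threefold. It is simply connected, because $G$ is simply connected, $H$ is connected, and $M_m$ retracts to its zero section $Q$.

As an example, $T_{eH}Q=\mathfrak{sl}_2/\mathbb CH_0$ has $H$-weights $2$ and $-2$ (on $E$ and $F$), so $TQ\cong M_2\oplus M_{-2}$ as $G$-equivariant bundles. Thus $M_2$ is simply a line subbundle of $TQ$.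

The group $G\times\mathbb C^*$ acts on $M_m$ by $(h,c)\cdot[g,w]=[hg,cw]$. Write its Lie algebra as $\mathfrak{sl}_2\oplus\mathbb CZ$. For a left action, $\xi\mapsto\frac{d}{dt}\big|_0\exp(t\xi)\cdot$ reverses brackets, so
$$\xi\longmapsto X_\xi:=-\frac{d}{dt}\Big|_0\exp(t\xi)\cdot$$
is a Lie algebra homomorphism to holomorphic vector fields.

**Theorem 1.** Let $|m|\ge2$ and $\mathfrak g=\mathfrak{sl}_2\oplus\mathbb CZ$. Then $\mathfrak g$ acts on $M_m$ with a dense open orbit and preserves a holomorphic affine connection. However, if $V$ is any open set meeting the zero section, no $\mathfrak g$-invariant holomorphic affine connection on $V$ (with or without torsion) is locally homogeneous. In particular, $\mathfrak g$ preserves no locally homogeneous holomorphic affine connection on $M_m$.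

So the conjecture is false, and the obstruction is local.

**Theorem 2.**

1. $\mathfrak{sl}_2\oplus\mathbb CZ$ acts on every $M_m$ with a dense open orbit, preserving a holomorphic affine connection. It preserves a locally homogeneous one if and only if $|m|\le1$.
2. For $m\ne0$, $\mathfrak{sl}_2$ alone acts on $M_m$ with a dense open orbit, preserving a holomorphic affine connection. It preserves a locally homogeneous one if and only if $|m|=1$. For $|m|\ge2$ there is none even on an arbitrarily small neighborhood of a point of the zero section.
3. The conjecture fails in every dimension $n\ge3$. It holds in dimension $1$. (Complex dimension $2$ is not treated here.)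

The case $n=1$ was settled in Section 1.

**The dense open orbit.** Let $U\subset M_m$ be the complement of the zero section, the image of $G\times\mathbb C^*$. It is open, dense and connected. If $m\neq0$ and $w\ne0$, choose $s$ with $s^{-m}w=1$. Then $[g,w]=[g\,a(s),s^{-m}w]=[g\,a(s),1]$, so $G$ is already transitive on $U$. If $m=0$, then $U=Q\times\mathbb C^*$, and $G\times\mathbb C^*$ is transitive on it. For a transitive Lie group action the infinitesimal action spans every tangent space. Hence $U$ is a dense open orbit of $\mathfrak{sl}_2$ when $m\ne0$, and of $\mathfrak{sl}_2\oplus\mathbb CZ$ for all $m$.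

**The symmetry $m\leftrightarrow-m$.** Let $n=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. A direct multiplication gives $a(s)n=n\,a(s)^{-1}$. Define $J:M_m\to M_{-m}$ by $J[g,w]=[gn,w]$. It is well defined: $(ga(s),s^{-m}w)$ goes to $(gn\,a(s^{-1}),s^{-m}w)$, and in $M_{-m}$ this is equivalent to $(gn,w)$, since there $(g,w)\cdot t=(ga(t),t^{m}w)$; take $t=s^{-1}$. It is a biholomorphism (right multiplication by $n^{-1}$ gives the inverse), it is $G\times\mathbb C^*$-equivariant, and it maps zero section to zero section. Existence and non-existence statements therefore pass between $m$ and $-m$.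

## 3. Connections on $M_m$ read on $SL(2,\mathbb C)\times\mathbb C$

**Step 1: vector fields as functions.** This step describes vector fields on $M_m$ by $\mathbb C^3$-valued functions on $P$, where formulas are global. Write $g^{-1}dg=\theta H_0+\omega_+E+\omega_-F$ and put
$$\eta=dw+m\,w\,\theta,\quad \sigma=(\omega_+,\omega_-,\eta)^T,\quad \rho(s)=\mathrm{diag}(s^2,s^{-2},s^m),\quad \rho_*=\mathrm{diag}(2,-2,m).$$
Let $R_s$ be the action of $s$ on $P$ and let $\zeta$ be its generator ($s=e^t$). Differentiating $(g\,a(e^t),e^{-mt}w)$ gives $\theta(\zeta)=1$, $\omega_\pm(\zeta)=0$, $dw(\zeta)=-mw$, so $\eta(\zeta)=0$. Since $\theta,\omega_+,\omega_-,dw$ is a coframe, $\ker\sigma=\mathbb C\zeta$, which is the tangent line to the fibers of $P\to M_m$.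

Next, $R_s^*(g^{-1}dg)=a(s)^{-1}(g^{-1}dg)\,a(s)$, and conjugation by $a(s)^{-1}$ multiplies $E$ by $s^{-2}$ and $F$ by $s^2$. Together with $R_s^*w=s^{-m}w$ this gives
$$R_s^*\theta=\theta,\qquad R_s^*\sigma=\rho(s)^{-1}\sigma. \tag{1}$$
For a local holomorphic vector field $Y$ on $M_m$ put $f_Y=\sigma(\hat Y)$, where $\hat Y$ is any lift of $Y$ to $P$. The choice of lift does not matter, because $\ker\sigma=\mathbb C\zeta$. Since $dR_s$ of a lift is a lift, (1) gives $R_s^*f_Y=\rho(s)^{-1}f_Y$. Conversely, let $f$ be a holomorphic function with $R_s^*f=\rho(s)^{-1}f$. At each point of $P$ take a tangent vector on which $\sigma$ takes the value $f$, unique modulo $\zeta$, and project it. By equivariance the result is a well-defined holomorphic vector field on $M_m$. So $Y\mapsto f_Y$ is a bijection onto equivariant functions.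

**Lemma 2.** Let $\Omega$ be a holomorphic $\mathfrak{gl}_3$-valued $1$-form on $P$ with $\Omega(\zeta)=\rho_*$ and $R_s^*\Omega=\rho(s)^{-1}\Omega\,\rho(s)$. Then
$$f_{\nabla_XY}=\hat Xf_Y+\Omega(\hat X)f_Y \tag{2}$$
defines a holomorphic affine connection on $M_m$.

*Proof.* Changing $\hat X$ by a multiple of $\zeta$ changes the right side by a multiple of $\zeta f_Y+\rho_*f_Y$. Differentiating $f_Y\circ R_{e^t}=\rho(e^t)^{-1}f_Y$ at $t=0$ gives $\zeta f_Y=-\rho_*f_Y$, so this is zero. For equivariance, use at $q\cdot s$ the lift $dR_s\hat X_q$. Then $(dR_s\hat X)f_Y=\hat X(f_Y\circ R_s)=\rho(s)^{-1}\hat Xf_Y$ and $\Omega(dR_s\hat X)f_Y(q\cdot s)=\rho(s)^{-1}\Omega(\hat X)\rho(s)\rho(s)^{-1}f_Y(q)$, so the right side of (2) is equivariant. Local sections of $P\to M_m$ give holomorphic lifts, so the result is holomorphic. Linearity over functions in $X$ is clear, and $f_{hY}=hf_Y$ gives the Leibniz rule. $\square$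

**Lemma 3.** Let $\Phi:P\to P$ be an $H$-equivariant biholomorphism covering $\varphi:M_m\to M_m$. Then $\Phi^*\sigma=A\sigma$ for a holomorphic $A:P\to GL_3(\mathbb C)$, and $\varphi$ preserves the connection of $\Omega$ if and only if
$$\Phi^*\Omega=A\,\Omega A^{-1}-dA\,A^{-1}. \tag{3}$$

*Proof.* By equivariance $\Phi$ maps $\zeta$ to $\zeta$, so $\Phi^*\sigma$ has the same kernel as $\sigma$, and $A$ exists and is invertible. The vector $d\Phi(\hat Y)$ lifts $\varphi_*Y$, so $f_{\varphi_*Y}\circ\Phi=(\Phi^*\sigma)(\hat Y)=Af_Y$. Hence
$$f_{\nabla_{\varphi_*X}\varphi_*Y}\circ\Phi=\hat X(Af_Y)+(\Phi^*\Omega)(\hat X)Af_Y=A\hat Xf_Y+\bigl(dA(\hat X)+(\Phi^*\Omega)(\hat X)A\bigr)f_Y,$$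
while $f_{\varphi_*(\nabla_XY)}\circ\Phi=A\hat Xf_Y+A\Omega(\hat X)f_Y$. At a given point of $P$ the values of $\hat X$ and $f_Y$ are arbitrary, so the two agree for all $X,Y$ if and only if $dA+(\Phi^*\Omega)A=A\Omega$, which is (3). $\square$

**Step 2: an invariant connection.** Take $\Omega_0=\rho_*\theta$. It satisfies $\Omega_0(\zeta)=\rho_*$, and it is invariant under $R_s$ and commutes with $\rho(s)$, so Lemma 2 applies. Call the connection $\nabla^{(m)}$. For left translation $(g,w)\mapsto(hg,w)$ the form $g^{-1}dg$ is invariant, so $A=I$ and (3) holds. For $(g,w)\mapsto(g,cw)$ we get $A=\mathrm{diag}(1,1,c)$, which is constant and commutes with the diagonal, invariant form $\Omega_0$, so (3) holds again. Thus $\nabla^{(m)}$ is preserved by $G\times\mathbb C^*$, hence by $\mathfrak{sl}_2\oplus\mathbb CZ$.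

For every $m$ the hypotheses of the conjecture are now verified for $\mathfrak{sl}_2\oplus\mathbb CZ$ on $M_m$, and for $m\neq 0$ also for $\mathfrak{sl}_2$ alone.

## 4. The torsion test, and a locally homogeneous connection when $|m|\le1$

**What the torsion says about $\nabla^{(m)}$.** A sensible way to look for a counterexample is to take the connection at hand and apply Lemma 1. Let us do this for a whole family. Let $E_{ij}$ be the $3\times3$ matrix unit sending the $j$-th basis vector to the $i$-th. For $\alpha,\beta\in\mathbb C$ put
$$\Omega_{\alpha,\beta}=\Omega_0+w\,(\alpha\,\omega_+E_{32}+\beta\,\omega_-E_{31}). \tag{4}$$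
Here $R_s^*(w\omega_\pm)=s^{-m\mp2}w\omega_\pm$, while $\rho^{-1}E_{32}\rho=s^{-m-2}E_{32}$ and $\rho^{-1}E_{31}\rho=s^{-m+2}E_{31}$. Moreover $\omega_\pm(\zeta)=0$. So Lemma 2 applies. Left translations preserve $w,\omega_\pm$. Under $w\mapsto cw$ the correction is multiplied by $c$, as are $E_{31},E_{32}$ under conjugation by $\mathrm{diag}(1,1,c)$. So by Lemma 3 all these connections are $G\times\mathbb C^*$-invariant.

For lifts $\hat X,\hat Y$ that project to $X,Y$, the bracket $[\hat X,\hat Y]$ projects to $[X,Y]$, so (2) gives $f_{T(X,Y)}=(d\sigma+\Omega\wedge\sigma)(\hat X,\hat Y)$. From $d(g^{-1}dg)=-(g^{-1}dg)\wedge(g^{-1}dg)$ we read off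
$$d\theta=-\omega_+\wedge\omega_-,\qquad d\omega_+=-2\theta\wedge\omega_+,\qquad d\omega_-=2\theta\wedge\omega_-,$$
and with $dw=\eta-mw\theta$ also $d\eta=m\,dw\wedge\theta+mw\,d\theta=-m\,\theta\wedge\eta-mw\,\omega_+\wedge\omega_-$. Therefore
$$d\sigma+\Omega_{\alpha,\beta}\wedge\sigma=\bigl(0,\;0,\;(\alpha-\beta-m)\,w\,\omega_+\wedge\omega_-\bigr)^T. \tag{5}$$

For $\nabla^{(m)}$ (that is, $\alpha=\beta=0$) and $m\ne0$ the torsion vanishes exactly on the zero section $w=0$. By Lemma 1, $\nabla^{(m)}$ is not locally homogeneous. But this rules out one connection only. Whenever $\alpha-\beta=m$ the connection (4) is invariant and torsion-free, and Lemma 1 is silent about it. One example is $\alpha=m/2$, $\beta=-m/2$, which is the symmetrization $\nabla_XY-\frac12T(X,Y)$ of $\nabla^{(m)}$. This is the point where the test stops working. The case $m=1$ shows that the gap is real: $\nabla^{(1)}$ fails the test, yet a better invariant connection exists.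

**The case $m=0$.** The maps $(g,w)\mapsto(g,w+c)$ commute with the $H$-action and preserve $\sigma=(\omega_+,\omega_-,dw)^T$ and $\Omega_0$, so they preserve $\nabla^{(0)}$ by Lemma 3 with $A=I$. Together with $G$ they act transitively on $M_0=Q\times\mathbb C$. So $\nabla^{(0)}$ is locally homogeneous and $\mathfrak{sl}_2\oplus\mathbb CZ$-invariant.

**The case $m=1$.** At a point of the zero section the fields of $\mathfrak{sl}_2\oplus\mathbb CZ$ are tangent to the zero section, so we need Killing fields that move vertically. The natural candidates are translations by sections of the line bundle. A section is a function on $G$ multiplied by $s^{-1}$ under $g\mapsto g\,a(s)$. For $v\in\mathbb C^2$ put $u=(u_1,u_2)^T=g^{-1}v$. Since $u$ becomes $a(s)^{-1}u$, the function $u_1$ is such a section. So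
$$T_v(g,w)=(g,\,w+u_1)$$
commutes with the $H$-action and descends to $M_1$. From $du=-(g^{-1}dg)u$,
$$du_1=-\theta u_1-\omega_+u_2,\qquad du_2=\theta u_2-\omega_-u_1. \tag{6}$$
Hence $T_v^*\omega_\pm=\omega_\pm$, $T_v^*\theta=\theta$, and $T_v^*\eta=\eta+du_1+u_1\theta=\eta-u_2\omega_+$. That is, $T_v^*\sigma=A\sigma$ with $A=I-u_2E_{31}$ and $A^{-1}=I+u_2E_{31}$.

*Does $T_v$ preserve $\nabla^{(1)}$?* Here $\Omega_0=\mathrm{diag}(2,-2,1)\theta$, so $[E_{31},\Omega_0]=2\theta E_{31}-\theta E_{31}=\theta E_{31}$, and $E_{31}\Omega_0E_{31}=0=E_{31}^2$. Thus $A\Omega_0A^{-1}=\Omega_0-u_2\theta E_{31}$, and $-dA\,A^{-1}=du_2\,E_{31}=(u_2\theta-u_1\omega_-)E_{31}$. In total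
$$A\Omega_0A^{-1}-dA\,A^{-1}=\Omega_0-u_1\omega_-E_{31}. \tag{7}$$
Since $T_v^*\Omega_0=\Omega_0$, criterion (3) fails for $v\ne0$. The defect is $-u_1\omega_-E_{31}$, and $u_1$ is exactly what $T_v$ adds to $w$. So we absorb it by setting
$$\Omega=\Omega_0-w\,\omega_-E_{31},$$
which is (4) with $\alpha=0$, $\beta=-1$. It satisfies $\alpha-\beta=1=m$, so it is torsion-free, and it is already known to define a $G\times\mathbb C^*$-invariant connection. The added term commutes with $E_{31}$ and is therefore unchanged by conjugation with $A$, so (7) gives
$$A\Omega A^{-1}-dA\,A^{-1}=\Omega_0-w\omega_-E_{31}-u_1\omega_-E_{31}=\Omega_0-(w+u_1)\omega_-E_{31}=T_v^*\Omega .$$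
So (3) holds and all $T_v$ preserve the connection on $M_1$ defined by $\Omega$.

At $[g,w]$ take $v=g\,(1,0)^T$. Then $u=(1,0)^T$ at $g$, and the generator of $t\mapsto T_{tv}$ is the nonzero vertical vector $\partial_w$ there. The fields of $\mathfrak{sl}_2$ project onto $TQ$. So Killing fields span every tangent space, and the connection is locally homogeneous and $\mathfrak{sl}_2\oplus\mathbb CZ$-invariant. By $J$ the same holds for $m=-1$.

This proves all existence claims of Theorem 2 for $|m|\le1$. To refute the conjecture for $|m|\ge2$ we need an argument that treats all invariant connections at once.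

## 5. Killing germs at a point and their linear parts

Let $\nabla'$ be a holomorphic affine connection near a point $p$ of a complex manifold. Let $\mathfrak k$ be the Lie algebra of germs at $p$ of holomorphic vector fields preserving $\nabla'$, and let $\mathfrak k_p=\{X\in\mathfrak k:X(p)=0\}$. For $X\in\mathfrak k_p$ and $v\in T_p$ put
$$\lambda(X)v=[X,\tilde v](p),$$
where $\tilde v$ is any extension of $v$. In coordinates $[X,\tilde v](p)=-D_vX(p)$ because $X(p)=0$, so this is well defined and $\lambda(X)=-DX(p)$. For example, for the standard connection on $\mathbb C^n$ at $p=0$, $\mathfrak k$ consists of the affine vector fields and $\mathfrak k_p$ of the linear ones, and $\lambda$ is an isomorphism onto $\mathfrak{gl}_n$.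

**Lemma 4.** The map $\lambda:\mathfrak k_p\to\mathfrak{gl}(T_p)$ is an injective Lie algebra homomorphism, and $\dim\mathfrak k<\infty$. If $\nabla'$ is locally homogeneous, there is an exact sequence of $\mathfrak k_p$-modules
$$0\to\mathfrak k_p\to\mathfrak k\to T_p\to0,\qquad \lambda:\mathfrak k_p\hookrightarrow\mathfrak{gl}(T_p), \tag{8}$$
where $\mathfrak k_p$ acts on $\mathfrak k_p$ and $\mathfrak k$ by the adjoint action, on $T_p$ by $\lambda$, and on $\mathfrak{gl}(T_p)$ by commutator with $\lambda$.

*Proof.* *Homomorphism.* For $X,Y\in\mathfrak k_p$ the field $[Y,\tilde v]$ extends $\lambda(Y)v$, so the Jacobi identity gives $\lambda([X,Y])v=[X,[Y,\tilde v]](p)-[Y,[X,\tilde v]](p)=[\lambda(X),\lambda(Y)]v$.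

*Injectivity.* Let $X(p)=0$ and $\lambda(X)=0$. The flow $\varphi_t$ of $X$ fixes $p$ and has $d\varphi_t(p)=\exp(t\,DX(p))=\mathrm{id}$. Since $p$ is fixed, there are $\varepsilon>0$ and a neighborhood of $p$ on which $\varphi_t$ is defined for $|t|<\varepsilon$ and preserves $\nabla'$. Let $v$ run over a ball in $T_p$ so small that the geodesics $\tau\mapsto\exp_p(\tau v)$, $|\tau|\le1$, of $\nabla'$ stay in that neighborhood. Then $\tau\mapsto\varphi_t(\exp_p(\tau v))$ is a geodesic with initial velocity $d\varphi_t(p)v=v$, so it equals $\exp_p(\tau v)$. As $\exp_p$ is a local biholomorphism at $0$, $\varphi_t=\mathrm{id}$ on a fixed neighborhood of $p$ for all $|t|<\varepsilon$, and $X=0$.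

*Finite dimension.* $\dim\mathfrak k\le\dim\mathfrak k_p+\dim T_p\le n^2+n$, where $n=\dim T_p$.

*Exactness.* The kernel of evaluation $\mathfrak k\to T_p$ is $\mathfrak k_p$, and local homogeneity says that evaluation is onto. For $X\in\mathfrak k_p$, $Y\in\mathfrak k$ we have $[X,Y](p)=\lambda(X)Y(p)$, so evaluation is a module map. Equivariance of $\lambda$ is the homomorphism property. $\square$

**The linear parts at the zero section.** We now compute what (8) sees on $M_m$. Let $V$ be open and meet the zero section, and let $\nabla'$ be an invariant, locally homogeneous connection on $V$. We may assume that $V$ contains $p=[e,0]$. Indeed $G$ is transitive on the zero section, so some $h\cdot p$ lies in $V$. The pull-back of $\nabla'$ by $h$ lives on $h^{-1}V\ni p$, and it is still invariant and locally homogeneous because $h_*X_\xi=X_{\mathrm{Ad}(h)\xi}$ (with $\mathrm{Ad}(h)Z=Z$).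

Use the chart $(x,y,w)\mapsto[\exp(xE+yF),w]$ at $p$. Since $a(s)\exp(xE+yF)=\exp(s^2xE+s^{-2}yF)\,a(s)$ and $[g\,a(s),w]=[g,s^mw]$, the group $H\times\mathbb C^*$ fixes $p$ and acts by $(x,y,w)\mapsto(s^2x,s^{-2}y,c\,s^mw)$. Hence
$$X_{H_0}=-(2x\partial_x-2y\partial_y+mw\partial_w),\qquad X_Z=-w\partial_w .$$
Both vanish at $p$, and with $\lambda(X)=-DX(p)$, in the basis $e_1=\partial_x$, $e_2=\partial_y$, $e_3=\partial_w$ of $T_p$,
$$\lambda(X_{H_0})=\mathrm{diag}(2,-2,m),\qquad\lambda(X_Z)=\mathrm{diag}(0,0,1). \tag{9}$$
On $\mathfrak{gl}(T_p)$, the matrix unit $E_{ij}$ is an eigenvector for the commutator with a diagonal matrix $\mathrm{diag}(d_1,d_2,d_3)$, with eigenvalue $d_i-d_j$.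

**Representation theory to be used.** On a finite dimensional $\mathfrak{sl}_2$-module $H_0$ is diagonalizable with integer eigenvalues (weights). The module is a direct sum of irreducible ones. The irreducible module of highest weight $d$ has weights $d,d-2,\dots,-d$, each once. In particular the multiplicities of $j$ and $-j$ agree. Also, taking generalized eigenspaces of commuting operators preserves exact sequences of finite dimensional spaces.

## 6. No room for the weight $-m$: proof of Theorem 1

Local homogeneity at $p$ demands a Killing germ whose value at $p$ is $\partial_w$, a vector of $H_0$-weight $m$. Whatever the connection, its Killing germs form a finite dimensional space on which *all* of $\mathfrak{sl}_2$ acts, although only $H_0$ fixes $p$. So the weight $-m$ must occur too. A Killing germ is seen either by its value in $T_p$ or, if that is zero, by its linear part in $\mathfrak{gl}(T_p)$, and the central element $Z$ limits sharply which linear parts can occur.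

For $m=1$ there is just enough room. The generator of $T_{tv}$ is $u_1\partial_w$ in our chart. Put $N=xE+yF$, so $g=\exp N$. For $v=(1,0)^T$, $u_1=1$ at $p$, so the value is $\partial_w$, of weight $1$. For $v=(0,1)^T$, $u_1$ is the $(1,2)$ entry of $\exp(-N)$. As $N^2=xy\,I$, this entry is $-x(1+\frac{xy}{6}+\cdots)$, so the germ vanishes at $p$ with linear part $\lambda=E_{31}$, of weight $m-2=-1$. For $|m|\ge2$ this balance is impossible.

*Proof of Theorem 1.* The dense orbit and the invariant connection were found in Sections 2 and 3. Let $|m|\ge2$, and suppose there is a $\mathfrak g$-invariant, locally homogeneous $\nabla'$ on an open set meeting the zero section, which by Section 5 we take to be a neighborhood of $p=[e,0]$.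

**Step 1: pass to the $Z$-weight $1$ part.** This step isolates the direction $\partial_w$. The germs $X_\xi$, $\xi\in\mathfrak g$, lie in $\mathfrak k$, so $\mathfrak k$ is a finite dimensional $\mathfrak g$-module under $\mathrm{ad}\,X_\xi$. Let $\mathfrak k^{(1)}$ be the generalized eigenspace of $\mathrm{ad}\,X_Z$ for the eigenvalue $1$. As $Z$ is central in $\mathfrak g$, each $\mathrm{ad}\,X_\xi$ commutes with $\mathrm{ad}\,X_Z$, so $\mathfrak k^{(1)}$ is an $\mathfrak{sl}_2$-submodule.

**Step 2: bound its weights.** Since $X_{H_0},X_Z\in\mathfrak k_p$, (8) is a sequence of modules over the abelian algebra $\mathbb CH_0\oplus\mathbb CZ$. Take generalized $Z$-eigenspaces for the eigenvalue $1$. By (9), $T_p$ contributes exactly $\mathbb C\partial_w$, of $H_0$-weight $m$. The part of $\mathfrak{gl}(T_p)$ of $Z$-weight $1$ is $\mathrm{Hom}(\langle\partial_x,\partial_y\rangle,\langle\partial_w\rangle)$, spanned by $E_{31}$ and $E_{32}$, of $H_0$-weights $m-2$ and $m+2$. Since $\mathfrak k_p\hookrightarrow\mathfrak{gl}(T_p)$, it contributes at most these. So $m$ is a weight of $\mathfrak k^{(1)}$, and all weights of $\mathfrak k^{(1)}$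 lie in $\{m-2,m,m+2\}$.

**Step 3: use the symmetry of weights.** As $\mathfrak k^{(1)}$ is a finite dimensional $\mathfrak{sl}_2$-module, $-m$ is a weight, so $-m\in\{m-2,m,m+2\}$. This means $m=1$, $m=0$ or $m=-1$, contradicting $|m|\ge2$. $\blacksquare$

Nothing was assumed about torsion or about the form of $\nabla'$, and only germs at $p$ were used.

## 7. $\mathfrak{sl}_2$ alone: multiplicities, and the exceptional weight $m=4$

We now drop $Z$ and prove the non-existence in part 2 of Theorem 2. Let $|m|\ge2$. By $J$ we may assume $m\ge2$. Suppose $\nabla'$ is $\mathfrak{sl}_2$-invariant and locally homogeneous near a point of the zero section, which by Section 5 we take to be $p=[e,0]$. Now $\mathfrak k$ is a finite dimensional $\mathfrak{sl}_2$-module. Let $\mu(j)$ be the multiplicity of the $H_0$-weight $j$ in $\mathfrak k$, so $\mu(j)=\mu(-j)$. By (8), $\mu(j)$ is the multiplicity of $j$ in $T_p$ plus that in $\mathfrak k_p\subset\mathfrak{gl}(T_p)$. By (9),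
$$T_p:\ 2,\,-2,\,m;\qquad \mathfrak{gl}(T_p):\ 0,0,0,\ \pm4,\ \pm(m-2),\ \pm(m+2). \tag{10}$$

**The case $m=2$.** The weights of $\mathfrak{gl}(T_p)$ are only $0$ and $\pm4$. So $\mu(\pm2)$ comes from $T_p$ alone, whose weights are $2,-2,2$. Thus $\mu(2)=2$ and $\mu(-2)=1$, a contradiction.

**The case $m\ge3$, $m\ne4$.** We have $\mu(m)\ge1$ from $T_p$. On the other hand $-m$ is not in (10): it is none of $\pm2$, $m$, $0$ because $m\ge3$; it is not $\pm4$ because $m\ne4$ and $m>0$; $-m=m-2$ would force $m=1$ and $-m=-(m-2)$ is impossible; $-m=m+2$ would force $m=-1$ and $-m=-(m+2)$ is impossible. So $\mu(-m)=0$, a contradiction.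

**Why counting is not enough for $m=4$.** Now $-4$ is a weight of $\mathfrak{gl}(T_p)$. The weights $2,0,-2$ together with $4,2,0,-2,-4$ form a symmetric list. Removing $2,-2,4$ for $T_p$ leaves $0,0,2,-2,-4$ for $\mathfrak k_p$, and all of these are available in $\mathfrak{gl}(T_p)$. So multiplicities alone give no contradiction. What we have not used is that $\lambda(\mathfrak k_p)$ is closed under brackets.

**The case $m=4$.** With $e_1,e_2,e_3$ of weights $2,-2,4$, the nonzero weights of $\mathfrak{gl}(T_p)$ are all simple:
$$E_{31}:2,\quad E_{13}:-2,\quad E_{12}:4,\quad E_{21}:-4,\quad E_{32}:6,\quad E_{23}:-6 .$$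
The subspace $\lambda(\mathfrak k_p)$ is stable under commutator with $\lambda(X_{H_0})$, hence is the sum of its weight spaces. So for each unit in this list, either it lies in $\lambda(\mathfrak k_p)$ or its weight does not occur in $\mathfrak k_p$.

**Step 1: the weights $\pm4$.** This step decides which of $E_{12},E_{21}$ occur. Since $4$ is a simple weight of $T_p$ and $-4$ is not a weight of $T_p$, $\mu(4)\ge1$, with $\mu(4)=2$ if $E_{12}\in\lambda(\mathfrak k_p)$ and $\mu(4)=1$ otherwise. Also $\mu(-4)\le1$, with equality exactly if $E_{21}\in\lambda(\mathfrak k_p)$. As $\mu(4)=\mu(-4)$, both equal $1$. Hence $E_{21}\in\lambda(\mathfrak k_p)$ and $E_{12}\notin\lambda(\mathfrak k_p)$.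

**Step 2: the weights $\pm2$.** This step produces two more units. Since $X_{H_0}\ne0$ and $\mathfrak{sl}_2$ is simple, $\mathfrak k$ contains a copy of $\mathfrak{sl}_2$, an irreducible module of highest weight $2$. Since $\mu(4)=1$, $\mathfrak k$ also contains an irreducible submodule in which $4$ occurs. Its highest weight is even and at least $4$, so $\pm2$ occur in it. These two irreducible submodules are not isomorphic, so they meet only in $0$, and $\mu(\pm2)\ge2$. In $T_p$ each of $\pm2$ has multiplicity one, so both occur in $\mathfrak k_p$. Hence $E_{31},E_{13}\in\lambda(\mathfrak k_p)$.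

**Step 3: the weights $\pm6$.** This step transfers a bracket to the opposite weight. By Lemma 4, $\lambda(\mathfrak k_p)$ is a Lie algebra, so it contains $[E_{21},E_{13}]=E_{21}E_{13}-E_{13}E_{21}=E_{23}$, because $E_{13}E_{21}=0$. So $\mu(-6)=1$, and therefore $\mu(6)=1$. As $6$ is not a weight of $T_p$, $E_{32}\in\lambda(\mathfrak k_p)$.

**Step 4: the contradiction.** Then $[E_{13},E_{32}]=E_{13}E_{32}-E_{32}E_{13}=E_{12}$ lies in $\lambda(\mathfrak k_p)$, because $E_{32}E_{13}=0$. This contradicts Step 1.

So for $|m|\ge2$ there is no $\mathfrak{sl}_2$-invariant locally homogeneous connection on any neighborhood, however small, of a point of the zero section. Together with Sections 2, 3 and 4 this proves part 2 of Theorem 2. A connection invariant under $\mathfrak{sl}_2\oplus\mathbb CZ$ is in particular $\mathfrak{sl}_2$-invariant, so non-existence also holds in part 1 (Theorem 1 says this as well). With the existence results of Section 4 for $|m|\le1$, part 1 is proved. $\blacksquare$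

## 8. Products with $\mathbb C^{n-3}$: failure in every dimension $n\ge3$

For part 3 of Theorem 2, the case $n=1$ is in Section 1. Let $n\ge3$, $k=n-3$, $|m|\ge2$, and
$$N=M_m\times\mathbb C^k,\qquad \mathfrak g=\mathfrak{sl}_2\oplus\mathbb CZ\oplus\bigoplus_{i=1}^k\mathbb CZ_i,$$
where $Z_i$ acts by $X_{Z_i}=-y_i\partial_{y_i}$ on the $i$-th coordinate of $\mathbb C^k$.

**Step 1: the hypotheses hold.** The product of $\nabla^{(m)}$ with the standard connection on $\mathbb C^k$ is $\mathfrak g$-invariant, because scalings preserve the standard connection. The set $U\times(\mathbb C^*)^k$ is open, dense, connected and a single orbit.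

**Step 2: isolate $\partial_w$.** Suppose there is a $\mathfrak g$-invariant locally homogeneous connection on $N$. Look at its Killing germs $\mathfrak k$ at $(p,0)$, $p=[e,0]$. The elements $Z,Z_1,\dots,Z_k$ are central in $\mathfrak g$. So the joint generalized weight space of $\mathfrak k$ for $(Z,Z_1,\dots,Z_k)$ of weight $\epsilon_0=(1,0,\dots,0)$ is a finite dimensional $\mathfrak{sl}_2$-submodule. As in (9), the weights on $T_{(p,0)}N$ are $0$ on $\partial_x,\partial_y$; $\epsilon_0$ on $\partial_w$; and $\epsilon_i=(0,\dots,1_i,\dots,0)$ on $\partial_{y_i}$.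

**Step 3: bound the $H_0$-weights.** In $T_{(p,0)}N$ the weight $\epsilon_0$ occurs only on $\partial_w$, of $H_0$-weight $m$. In $\mathfrak{gl}(T_{(p,0)}N)$ the weights are differences of two of the weights $0,\epsilon_0,\epsilon_1,\dots,\epsilon_k$. Such a difference equals $\epsilon_0$ only as $\epsilon_0-0$, that is, on $\mathrm{Hom}(\langle\partial_x,\partial_y\rangle,\langle\partial_w\rangle)$, of $H_0$-weights $m-2$ and $m+2$. By (8), the $H_0$-weights of our submodule include $m$ and lie in $\{m-2,m,m+2\}$. Symmetry under $j\mapsto-j$ gives $-m\in\{m-2,m,m+2\}$, so $|m|\le1$, a contradiction.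

So $\mathfrak g$ preserves no locally homogeneous holomorphic affine connection on $N$, and the conjecture fails in dimension $n$. This proves part 3 of Theorem 2. $\blacksquare$
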